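\title{Quasi-local algebras determine uniform Roe algebras}

\begin{abstract}
Let $X$ and $Y$ be uniformly locally finite metric spaces. We prove that if the quasi-local algebras of $X$ and $Y$ are $*$-isomorphic, then so are their uniform Roe algebras; this answers a question stated by Braga, \v{S}pakula and Vignati. Both conditions are equivalent to the existence of a bijective coarse equivalence $X\to Y$. More precisely, a unitary $\ell_2(X)\to\ell_2(Y)$ that conjugates the uniform Roe algebra of each space into the quasi-local algebra of the other is the product of a quasi-local unitary and the permutation unitary of a bijective coarse equivalence. As a consequence, the two algebras of a space have isomorphic outer automorphism groups. The proof is self-contained; it uses the Baire category theorem, random subsets, an average over signs and the marriage theorem.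
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection*{Two algebras of almost local operators}

A metric space $X$ is \emph{uniformly locally finite} (u.l.f.) if $\sup_{x\in X}|B(x,r)|<\infty$ for every $r>0$, where $B(x,r)$ is the closed ball. Examples are $\mathbb{Z}^n$ and the vertex set of a connected graph of bounded degree with its path metric. A u.l.f.\ space is countable, being a union of finite balls $B(x_0,n)$. All spaces below are nonempty.

Let $(\delta_x)_{x\in X}$ be the canonical basis of $\ell_2(X)$. We view a bounded operator $a$ on $\ell_2(X)$ as a matrix with entries $a_{xx'}=\langle a\delta_{x'},\delta_x\rangle$, and for $A\subseteq X$ we let $\chi_A$ be the orthogonal projection onto $\ell_2(A)=\overline{\mathrm{span}}\{\delta_x:x\in A\}$. The \emph{propagation} of $a$ is $\sup\{d(x,x'):a_{xx'}\neq0\}$. An operator of propagation at most $r$ moves the support of a vector by at most $r$. There are two ways to weaken this to ``almost''.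

The \emph{uniform Roe algebra} $\mathrm{C}^*_u(X)$ is the norm closure of the set of operators of finite propagation. An operator $a$ is \emph{quasi-local} if for every $\varepsilon>0$ there is $r>0$ such that $\|\chi_C a\chi_D\|<\varepsilon$ whenever $C,D\subseteq X$ satisfy $d(C,D)>r$: of a unit vector supported in $D$, at most a part of norm $\varepsilon$ is sent to a set farther than $r$ from $D$. The quasi-local operators form the \emph{quasi-local algebra} $\mathrm{C}^*_{ql}(X)$. Both are C$^*$-algebras, and $\mathrm{C}^*_u(X)\subseteq\mathrm{C}^*_{ql}(X)$. The difference is one of kind: to place $a$ in $\mathrm{C}^*_u(X)$ one must produce approximants, while quasi-locality is read off from $a$ itself.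

Throughout, an isomorphism of C$^*$-algebras is a $*$-isomorphism, and $\cong$ means $*$-isomorphic. The following problem is stated as an open question in \cite{BSV}.

\begin{quote}
Let $X$ and $Y$ be u.l.f.\ metric spaces. Does $\mathrm{C}^*_{ql}(X)\cong\mathrm{C}^*_{ql}(Y)$ imply $\mathrm{C}^*_u(X)\cong\mathrm{C}^*_u(Y)$?
\end{quote}

Three known facts frame the question; none of them is used in this paper.
\begin{enumerate}
\item[(i)] If $\mathrm{C}^*_u(X)\cong\mathrm{C}^*_u(Y)$, then $\mathrm{C}^*_{ql}(X)\cong\mathrm{C}^*_{ql}(Y)$.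
\item[(ii)] The converse holds when $X$ and $Y$ are coarse disjoint unions of expander graphs. This means that $X=\bigsqcup_nX_n$ is u.l.f., where the $X_n$ are finite connected graphs with uniformly bounded degrees, $|X_n|\to\infty$ and Cheeger constants bounded below by some $c>0$, and that the metric restricts to the path metric on each $X_n$ and satisfies $d(X_n,X_m)\to\infty$ as $n+m\to\infty$ with $n\neq m$; likewise for $Y$.
\item[(iii)] An isomorphism $\mathrm{C}^*_{ql}(X)\to\mathrm{C}^*_{ql}(Y)$ need not restrict to an isomorphism $\mathrm{C}^*_u(X)\to\mathrm{C}^*_u(Y)$.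
\end{enumerate}

Which answer should one expect? For a map $f$ between metric spaces put
\[
\rho_f(s)=\sup\{d(f(x),f(x')):d(x,x')\le s\},
\]
and call $f$ \emph{coarse} if $\rho_f(s)<\infty$ for all $s$. Maps $f,f'$ are \emph{close} if $\sup_xd(f(x),f'(x))<\infty$. A \emph{bijective coarse equivalence} is a bijection $\varphi\colon X\to Y$ such that $\varphi$ and $\varphi^{-1}$ are coarse. A bijection $\varphi$ defines the unitary $v_\varphi\colon\ell_2(X)\to\ell_2(Y)$, $v_\varphi\delta_x=\delta_{\varphi(x)}$, and if $\varphi$ is a bijective coarse equivalence, conjugation by $v_\varphi$ identifies both pairs of algebras (Lemma~\ref{lem:perm}). For finite $X$ both algebras equal the matrix algebra $M_{|X|}(\mathbb{C})$, which remembers exactly $|X|$, and every bijection of finite spaces is a bijective coarse equivalence. So in the simplest case each algebra determines the space up to bijective coarse equivalence; this case also shows that points have to be counted, not only distances estimated. If the same holds in general, the answer is yes. Fact (iii)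 shows where the difficulty lies: the given isomorphism cannot simply be restricted. One has to extract a map of spaces from it and build a new isomorphism.

\subsection*{Results}

The answer is yes, and it does not matter which algebra between the two is used.

\begin{theorem}\label{thm:A}
Let $X$ and $Y$ be u.l.f.\ metric spaces, and let $\mathrm{C}^*_u(X)\subseteq\mathcal{A}\subseteq\mathrm{C}^*_{ql}(X)$ and $\mathrm{C}^*_u(Y)\subseteq\mathcal{B}\subseteq\mathrm{C}^*_{ql}(Y)$ be C$^*$-algebras with $\mathcal{A}\cong\mathcal{B}$. Then there is a bijective coarse equivalence $X\to Y$. Hence $\mathrm{C}^*_u(X)\cong\mathrm{C}^*_u(Y)$ and $\mathrm{C}^*_{ql}(X)\cong\mathrm{C}^*_{ql}(Y)$.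
\end{theorem}

The question is the case $\mathcal{A}=\mathrm{C}^*_{ql}(X)$, $\mathcal{B}=\mathrm{C}^*_{ql}(Y)$. An isomorphism as in Theorem~\ref{thm:A} has the form $\mathrm{Ad}(u)\colon a\mapsto uau^*$ for a unitary $u$ (Lemma~\ref{lem:spatial}), and the real content is a description of such unitaries.

\begin{theorem}\label{thm:B}
Let $X$ and $Y$ be u.l.f.\ metric spaces and let $u\colon\ell_2(X)\to\ell_2(Y)$ be a unitary with
\begin{gather}
u\,\mathrm{C}^*_u(X)\,u^*\subseteq\mathrm{C}^*_{ql}(Y),\tag{H1}\label{H1}\\
u^*\,\mathrm{C}^*_u(Y)\,u\subseteq\mathrm{C}^*_{ql}(X).\tag{H2}\label{H2}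
\end{gather}
\begin{enumerate}
\item[(1)] There are a bijective coarse equivalence $\varphi\colon X\to Y$ and a unitary $w\in\mathrm{C}^*_{ql}(Y)$ with $u=wv_\varphi$. Consequently $u\,\mathrm{C}^*_{ql}(X)\,u^*=\mathrm{C}^*_{ql}(Y)$.
\item[(2)] If moreover $u\,\mathrm{C}^*_u(X)\,u^*\subseteq\mathrm{C}^*_u(Y)$, then $w\in\mathrm{C}^*_u(Y)$. Consequently $u\,\mathrm{C}^*_u(X)\,u^*=\mathrm{C}^*_u(Y)$.
\end{enumerate}
\end{theorem}

The pair $(\varphi,w)$ in (1) is not unique, but whether $w$ lies in $\mathrm{C}^*_u(Y)$ does not depend on the choice (Lemma~\ref{lem:perm}(c)); so (2) holds for every pair as in (1). For a unital C$^*$-algebra $\mathcal{A}$, let $\mathrm{Out}(\mathcal{A})$ be the group of automorphisms of $\mathcal{A}$ modulo the inner ones, that is, modulo those of the form $\mathrm{Ad}(w)$ with $w\in\mathcal{A}$ unitary.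

\begin{corollary}\label{cor:C}
Let $X$ and $Y$ be u.l.f.\ metric spaces.
\begin{enumerate}
\item[(a)] $\mathrm{C}^*_u(X)\cong\mathrm{C}^*_u(Y)$ if and only if $\mathrm{C}^*_{ql}(X)\cong\mathrm{C}^*_{ql}(Y)$, if and only if there is a bijective coarse equivalence $X\to Y$. Every isomorphism $\mathrm{C}^*_u(X)\to\mathrm{C}^*_u(Y)$ extends to an isomorphism $\mathrm{C}^*_{ql}(X)\to\mathrm{C}^*_{ql}(Y)$.
\item[(b)] Every isomorphism $\mathrm{C}^*_{ql}(X)\to\mathrm{C}^*_{ql}(Y)$ has the form $\mathrm{Ad}(w)\circ\mathrm{Ad}(v_\varphi)$ with $w\in\mathrm{C}^*_{ql}(Y)$ unitary and $\varphi$ a bijective coarse equivalence. It maps $\mathrm{C}^*_u(X)$ onto $\mathrm{C}^*_u(Y)$ if and only if $w\in\mathrm{C}^*_u(Y)$. Hence all automorphisms of $\mathrm{C}^*_{ql}(X)$ preserve $\mathrm{C}^*_u(X)$ if and only if $\mathrm{C}^*_u(X)=\mathrm{C}^*_{ql}(X)$.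
\item[(c)] $\mathrm{Out}(\mathrm{C}^*_u(X))$ and $\mathrm{Out}(\mathrm{C}^*_{ql}(X))$ are both isomorphic to the group of bijective coarse equivalences of $X$ modulo closeness.
\end{enumerate}
\end{corollary}

Part (a) contains facts (i) and (ii). Part (b) locates fact (iii): the factor $w$ is the only obstruction to restricting an isomorphism, and discarding it yields an isomorphism that does restrict.

\section{Approximation classes, permutations and spatial implementation}\label{sec:prelim}

Inner products are linear in the first variable. For a bounded operator $u\colon\ell_2(X)\to\ell_2(Y)$ we write $u_{yx}=\langle u\delta_x,\delta_y\rangle$, so that $(u^*)_{xy}=\overline{u_{yx}}$. The matrix units are $e_{xx'}=\langle\,\cdot\,,\delta_{x'}\rangle\delta_x$. We set $d(C,D)=\inf\{d(x,x'):x\in C,\ x'\in D\}$, with value $\infty$ if $C$ or $D$ is empty. The infimum need not be attained; this is the reason for the radii $r+1$ that appear below. Diagonal operators have propagation $0$.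

Let $\mathrm{Prop}_r$ be the linear space of operators of propagation at most $r$. From $(ab)_{xx'}=\sum_za_{xz}b_{zx'}$ we get $\mathrm{Prop}_r\cdot\mathrm{Prop}_s\subseteq\mathrm{Prop}_{r+s}$. To treat the two algebras in parallel, define for $\varepsilon>0$ and $r\ge0$
\begin{align*}
\mathcal{P}(\varepsilon,r)&=\{T:\|T-a\|\le\varepsilon\text{ for some }a\in\mathrm{Prop}_r\},\\
\mathcal{Q}(\varepsilon,r)&=\{T:\|\chi_CT\chi_D\|\le\varepsilon\text{ whenever }d(C,D)>r\},
\end{align*}
the space being clear from the context. By definition, $T\in\mathrm{C}^*_u(X)$ if and only if for every $\varepsilon$ there is $r$ with $T\in\mathcal{P}(\varepsilon,r)$, and $T\in\mathrm{C}^*_{ql}(X)$ if and only if the same holds with $\mathcal{Q}$. If $a\in\mathrm{Prop}_r$ and $d(C,D)>r$, then $\chi_Ca\chi_D=0$; so $\mathcal{P}(\varepsilon,r)\subseteq\mathcal{Q}(\varepsilon,r)$, which is the inclusion $\mathrm{C}^*_u(X)\subseteq\mathrm{C}^*_{ql}(X)$. That $\mathrm{C}^*_{ql}(X)$ is closed under products is seen by cutting in the middle: if $a,b\in\mathcal{Q}(\varepsilon,r)$,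 $d(C,D)>2r+1$ and $N=\{x:d(x,C)\le r+1\}$, then $d(N,D)>r$ and $d(C,X\setminus N)>r$, so $\chi_Cab\chi_D=\chi_Ca(\chi_Nb\chi_D)+(\chi_Ca\chi_{X\setminus N})b\chi_D$ has norm at most $\varepsilon(\|a\|+\|b\|)$.

Recall that $T_n\to T$ in the \emph{weak operator topology} (WOT) if $\langle T_n\xi,\eta\rangle\to\langle T\xi,\eta\rangle$ for all $\xi,\eta$. Multiplication by a fixed operator on either side preserves WOT limits; a WOT limit of operators of norm at most $\varepsilon$ has norm at most $\varepsilon$; and on a separable Hilbert space every bounded sequence of operators has a WOT-convergent subsequence. The algebras themselves are not WOT-closed in general, but the classes with fixed $\varepsilon$ and $r$ are, and this is why we keep track of both parameters.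

\begin{lemma}\label{lem:classes}
Let $\mathcal{S}$ stand for $\mathcal{P}$ or for $\mathcal{Q}$.
\begin{enumerate}
\item[(a)] $\mathcal{S}(\varepsilon,r)$ is convex, closed under $T\mapsto-T$, and increasing in $r$; and $\mathcal{S}(\varepsilon,r)+\mathcal{S}(\varepsilon',r')\subseteq\mathcal{S}(\varepsilon+\varepsilon',\max(r,r'))$.
\item[(b)] If $(T_n)$ is a bounded sequence in $\mathcal{S}(\varepsilon,r)$ and $T_n\to T$ in the WOT, then $T\in\mathcal{S}(\varepsilon,r)$.
\end{enumerate}
\end{lemma}

\begin{proof}
Part (a) is the triangle inequality, together with the fact that the $\mathrm{Prop}_r$ are increasing linear spaces. (b) For $\mathcal{Q}$: if $d(C,D)>r$, then $\chi_CT\chi_D$ is the WOT limit of the operators $\chi_CT_n\chi_D$, which have norm at most $\varepsilon$. For $\mathcal{P}$: choose $a_n\in\mathrm{Prop}_r$ with $\|T_n-a_n\|\le\varepsilon$. The sequence $(a_n)$ is bounded, so a subsequence converges in the WOT to some $a$. Matrix entries converge, so $a\in\mathrm{Prop}_r$; and $T-a$ is a WOT limit of operators $T_n-a_n$, so $\|T-a\|\le\varepsilon$.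
\end{proof}

The next lemma contains the easy direction of our results and measures the ambiguity in the factorization $u=wv_\varphi$. Note that $v_\varphi\chi_Av_\varphi^*=\chi_{\varphi(A)}$ and $v_\varphi v_\psi=v_{\varphi\psi}$.

\begin{lemma}\label{lem:perm}
Let $X$ and $Y$ be u.l.f.
\begin{enumerate}
\item[(a)] If $\varphi\colon X\to Y$ is a bijective coarse equivalence, then $v_\varphi\mathrm{C}^*_u(X)v_\varphi^*=\mathrm{C}^*_u(Y)$ and $v_\varphi\mathrm{C}^*_{ql}(X)v_\varphi^*=\mathrm{C}^*_{ql}(Y)$.
\item[(b)] For a bijection $\theta$ of $Y$ the following are equivalent: $v_\theta\in\mathrm{C}^*_{ql}(Y)$; $\theta$ is close to the identity; $v_\theta$ has finite propagation.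
\item[(c)] If $wv_\varphi=w_1v_{\varphi_1}$ with unitaries $w,w_1\in\mathrm{C}^*_{ql}(Y)$ and bijections $\varphi,\varphi_1\colon X\to Y$, then $w\in\mathrm{C}^*_u(Y)$ if and only if $w_1\in\mathrm{C}^*_u(Y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $(v_\varphi av_\varphi^*)_{\varphi(x)\varphi(x')}=a_{xx'}$, the isometry $\mathrm{Ad}(v_\varphi)$ maps $\mathrm{Prop}_r$ into $\mathrm{Prop}_{\rho_\varphi(r)}$, hence $\mathrm{C}^*_u(X)$ into $\mathrm{C}^*_u(Y)$. Let $a\in\mathcal{Q}(\varepsilon,r)$ and $d(C,D)>\rho_\varphi(r+1)$. No $x\in\varphi^{-1}(C)$ and $x'\in\varphi^{-1}(D)$ can satisfy $d(x,x')\le r+1$, so $d(\varphi^{-1}(C),\varphi^{-1}(D))\ge r+1>r$ and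
\[
\|\chi_Cv_\varphi av_\varphi^*\chi_D\|=\|\chi_{\varphi^{-1}(C)}a\chi_{\varphi^{-1}(D)}\|\le\varepsilon.
\]
Thus $\mathrm{Ad}(v_\varphi)$ maps $\mathrm{C}^*_{ql}(X)$ into $\mathrm{C}^*_{ql}(Y)$. Both inclusions used only that $\varphi$ is coarse; applied to $\varphi^{-1}$ they give the reverse inclusions.

(b) The propagation of $v_\theta$ is $\sup_yd(y,\theta(y))$, so the last two conditions are equivalent and imply the first. If $v_\theta\in\mathcal{Q}(\frac12,r)$, then $\|\chi_{\{\theta(y)\}}v_\theta\chi_{\{y\}}\|=1>\frac12$ forces $d(y,\theta(y))\le r$ for all $y$.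

(c) With $\theta=\varphi_1\varphi^{-1}$ we have $v_\theta=v_{\varphi_1}v_\varphi^*=w_1^*w\in\mathrm{C}^*_{ql}(Y)$. By (b), $v_\theta$ is a unitary of $\mathrm{C}^*_u(Y)$, and $w=w_1v_\theta$, $w_1=wv_\theta^*$.
\end{proof}

An abstract isomorphism carries no matrix entries. The compact operators supply them. We use the textbook fact that every isomorphism $\mathcal{K}(H)\to\mathcal{K}(H')$ between algebras of compact operators is $\mathrm{Ad}(u)$ for a unitary $u\colon H\to H'$. The unitary is unique up to a scalar, since an operator commuting with all rank-one projections is a scalar.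

\begin{lemma}\label{lem:spatial}
Let $\mathcal{A},\mathcal{B}$ be as in Theorem~\ref{thm:A} and let $\Phi\colon\mathcal{A}\to\mathcal{B}$ be an isomorphism. Then $\Phi=\mathrm{Ad}(u)$ for a unitary $u\colon\ell_2(X)\to\ell_2(Y)$, unique up to a scalar, and $u$ satisfies \eqref{H1} and \eqref{H2}.
\end{lemma}

\begin{proof}
Each $e_{xx'}$ has propagation $d(x,x')<\infty$, so $\mathcal{A}$ contains all matrix units and hence $\mathcal{K}(\ell_2(X))$, as a closed ideal. Every nonzero closed ideal $I$ of $\mathcal{A}$ contains $\mathcal{K}(\ell_2(X))$: if $a\in I$ and $a_{zz'}\neq0$, then $e_{xz}ae_{z'x'}=a_{zz'}e_{xx'}$, so $I$ contains all matrix units. The same holds for $\mathcal{B}$. Therefore $\Phi(\mathcal{K}(\ell_2(X)))\supseteq\mathcal{K}(\ell_2(Y))$ and $\Phi^{-1}(\mathcal{K}(\ell_2(Y)))\supseteq\mathcal{K}(\ell_2(X))$, so $\Phi$ restricts to an isomorphism of the compact operators, say $\mathrm{Ad}(u)$. For $a\in\mathcal{A}$ and compact $k$,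
\[
\Phi(a)\,uku^*=\Phi(a)\Phi(k)=\Phi(ak)=(uau^*)\,uku^*.
\]
Taking $uku^*=e_{yy}$ for $y\in Y$ gives $\Phi(a)\delta_y=uau^*\delta_y$, so $\Phi(a)=uau^*$. Finally $u\,\mathrm{C}^*_u(X)\,u^*\subseteq u\mathcal{A}u^*=\mathcal{B}\subseteq\mathrm{C}^*_{ql}(Y)$ and $u^*\mathrm{C}^*_u(Y)\,u\subseteq u^*\mathcal{B}u=\mathcal{A}\subseteq\mathrm{C}^*_{ql}(X)$.
\end{proof}

Exchanging $(X,Y,u)$ with $(Y,X,u^*)$ exchanges \eqref{H1} and \eqref{H2}. A statement proved for $u$ under \eqref{H1} therefore holds for $u^*$ under \eqref{H2}.

\section{A model case: rotating distant pairs}\label{sec:model}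

The hypotheses of Theorem~\ref{thm:B} concern conjugates $uau^*$; the conclusion concerns $u$. The passage from one to the other is visible on $2\times2$ blocks.

Let $S=\{k^2:k\ge1\}\subseteq\mathbb{Z}$. For each $s$ only finitely many pairs of distinct points of $S$ are at distance at most $s$. Hence every map from $S$ to a metric space is coarse, and every bijection of $S$ is a bijective coarse equivalence. Split $S$ into the pairs $a_n=(2n-1)^2$, $b_n=(2n)^2$, at distance $4n-1$, and let $u$ act on $\mathrm{span}\{\delta_{a_n},\delta_{b_n}\}$ as the rotation $R(\theta_n)$, where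
\[
R(\theta)=\begin{pmatrix}\cos\theta&-\sin\theta\\ \sin\theta&\cos\theta\end{pmatrix}.
\]
Assume \eqref{H1} with $X=Y=S$. Test it on the diagonal operator that acts as $\tau=\mathrm{diag}(1,-1)$ on every pair:
\[
R(\theta)\,\tau\,R(\theta)^*=\begin{pmatrix}\cos2\theta&\sin2\theta\\ \sin2\theta&-\cos2\theta\end{pmatrix}.
\]
The entry $\sin2\theta_n$ joins points at distance $4n-1$, so quasi-locality gives $\sin2\theta_n\to0$. Let $\mu_n=\min(|\sin\theta_n|,|\cos\theta_n|)$. The larger of the two numbers is at least $1/\sqrt2$ and their product is $\frac12|\sin2\theta_n|$, so $\mu_n\le|\sin2\theta_n|/\sqrt2\to0$. Let $\varphi$ exchange $a_n$ and $b_n$ if $|\sin\theta_n|>|\cos\theta_n|$ and fix them otherwise. Multiplying by $v_\varphi^*$ exchanges the columns of the corresponding blocks, so the off-diagonal entries of the $n$th block of $w=uv_\varphi^*$ have modulus $\mu_n$. Deleting them for $n>n_0$ changes $w$ by $\sup_{n>n_0}\mu_n$ in norm and leaves an operator of propagation at most $4n_0-1$. Hence $w\in\mathrm{C}^*_u(S)\subseteq\mathrm{C}^*_{ql}(S)$,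 and $u=wv_\varphi$.

The double-angle formula carried information from a conjugate back to $u$. Here is the form of that step which generalizes. Let $\sigma$ run through the four sign matrices $\pm1,\pm\tau$, and write $R=R(\theta)$. For $\sigma=\pm1$ we have $(R\sigma R^*)\sigma=1$, and for $\sigma=\pm\tau$ the display above gives $(R\sigma R^*)\sigma=R(2\theta)$. So
\[
\frac14\sum_\sigma(R\sigma R^*)\,\sigma=\frac12\bigl(1+R(2\theta)\bigr)=\begin{pmatrix}\cos^2\theta&-\sin\theta\cos\theta\\ \sin\theta\cos\theta&\cos^2\theta\end{pmatrix}=R\cdot\mathrm{diag}(\cos\theta,\cos\theta).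
\]
With the flip $t=\begin{pmatrix}0&1\\1&0\end{pmatrix}$ inserted, $\sigma=\pm1$ contributes $t$ and $\sigma=\pm\tau$ contributes $\begin{pmatrix}\sin2\theta&-\cos2\theta\\-\cos2\theta&-\sin2\theta\end{pmatrix}$, so
\[
\frac14\sum_\sigma(R\sigma R^*)\,t\sigma=\begin{pmatrix}\sin\theta\cos\theta&\sin^2\theta\\ \sin^2\theta&-\sin\theta\cos\theta\end{pmatrix}=R\cdot\mathrm{diag}(\sin\theta,-\sin\theta).
\]
On the left stand only conjugates $R\sigma R^*$, which the hypothesis controls, and operators $\sigma$ or $t\sigma$, which follow a map of points exactly. On the right stands $R$ itself, times the diagonal matrix of those entries of $R$ that lie along the map. For $\theta=\pi/2$ the first identity reads $0=0$: the map must follow large entries, so that the diagonal factor can be inverted.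

Several things came for free in this example, and the general proof supplies them in turn. One test operator served all blocks at once; in general we need estimates uniform over all test operators (Section~\ref{sec:uniform}). Large entries existed because the blocks had size two, and every map on $S$ is coarse (Section~\ref{sec:large}). Small entries gave small norms because of the block structure (Section~\ref{sec:average}). And the large entries selected a bijection (Section~\ref{sec:bijection}).

\section{Uniformity from the Baire category theorem}\label{sec:uniform}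

Under \eqref{H1} each projection $u\chi_Au^*$ is quasi-local, but the radius that goes with a given $\varepsilon$ may depend on $A$. We shall choose $A$ after the radius, and average over many $A$, so one radius must serve all. Identify subsets of $X$ with points of the compact metrizable space $2^X=\{0,1\}^X$. The Baire category theorem says that if $2^X$ is a countable union of closed sets, one of them has nonempty interior. A basic open set prescribes $A$ on a finite set only, and finitely many corrections cost little.

\begin{lemma}\label{lem:baire}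
Let $u$ be a unitary satisfying \eqref{H1}, let $b$ be an operator of finite propagation on $\ell_2(X)$ and let $\varepsilon>0$.
\begin{enumerate}
\item[(a)] There is $r$ such that $ub\chi_Au^*\in\mathcal{Q}(\varepsilon,r)$ for all $A\subseteq X$.
\item[(b)] If $u\,\mathrm{C}^*_u(X)\,u^*\subseteq\mathrm{C}^*_u(Y)$, there is $r$ such that $ub\chi_Au^*\in\mathcal{P}(\varepsilon,r)$ for all $A\subseteq X$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $\mathcal{S}=\mathcal{Q}$ in case (a) and $\mathcal{S}=\mathcal{P}$ in case (b). In either case the hypothesis gives, for every finite-propagation operator $a$ on $\ell_2(X)$, an $r\in\mathbb{N}$ with $uau^*\in\mathcal{S}(\varepsilon/2,r)$.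

Put $T_A=ub\chi_Au^*$; then $\|T_A\|\le\|b\|$. For $\xi,\eta\in\ell_2(Y)$ we have $\langle T_A\xi,\eta\rangle=\sum_{x\in A}\alpha_x$ with $\alpha_x=\langle u^*\xi,\delta_x\rangle\langle\delta_x,b^*u^*\eta\rangle$, and $\sum_x|\alpha_x|<\infty$ by the Cauchy--Schwarz inequality. By dominated convergence, $A_n\to A$ in $2^X$ implies $T_{A_n}\to T_A$ in the WOT. By Lemma~\ref{lem:classes}(b), the sets $K_r=\{A:T_A\in\mathcal{S}(\varepsilon/2,r)\}$ are closed, and $2^X=\bigcup_{r\in\mathbb{N}}K_r$ because each $b\chi_A$ has finite propagation. So some $K_{r_0}$ has interior: there are a finite $F\subseteq X$ and $A_0\subseteq F$ such that $A\cap F=A_0$ implies $A\in K_{r_0}$. There are finitely many operators $b(\chi_G-\chi_{A_0})$ with $G\subseteq F$, each of finite propagation, so there is $r_1$ with $T_G-T_{A_0}\in\mathcal{S}(\varepsilon/2,r_1)$ for all $G\subseteq F$.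

For arbitrary $A$ put $A'=(A\setminus F)\cup A_0$. Then $A'\cap F=A_0$ and $\chi_A=\chi_{A'}+(\chi_{A\cap F}-\chi_{A_0})$, so $T_A=T_{A'}+(T_{A\cap F}-T_{A_0})$ lies in $\mathcal{S}(\varepsilon,\max(r_0,r_1))$ by Lemma~\ref{lem:classes}(a).
\end{proof}

Mostly $b=1$. The freedom in $b$ is needed once, to see the metric of $X$, about which diagonal operators know nothing: nearby points are joined by matrix units, and infinitely many matrix units can be cut out of one operator $b$.

\begin{lemma}\label{lem:entries}
Let $u$ be a unitary satisfying \eqref{H1}. For $s\ge0$ and $\varepsilon>0$ there is $r$ such that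
\[
d(x,x')\le s\ \text{ and }\ |u_{yx}|\,|u_{y'x'}|\ge\varepsilon\quad\text{imply}\quad d(y,y')\le r.
\]
\end{lemma}

\begin{proof}
We have $(ue_{xx'}u^*)_{yy'}=\langle u^*\delta_{y'},\delta_{x'}\rangle\langle u\delta_x,\delta_y\rangle=u_{yx}\overline{u_{y'x'}}$. Suppose the claim fails. Then for each $n$ there are $x_n,x_n',y_n,y_n'$ with $d(x_n,x_n')\le s$, $d(y_n,y_n')>n$ and $|(ue_{x_nx_n'}u^*)_{y_ny_n'}|\ge\varepsilon$. For a fixed pair $(x,x')$ the operator $ue_{xx'}u^*$ lies in $\mathcal{Q}(\varepsilon/2,r)$ for some $r$, so its entries at distance greater than $r$ have modulus at most $\varepsilon/2$; thus $(x_n,x_n')=(x,x')$ only for $n<r$. As $B(x,s)$ is finite, each point occurs finitely often as $x_n$ and finitely often as $x_n'$. Pass to a subsequence along which the $x_n$ are pairwise distinct and the $x_n'$ are pairwise distinct; after relabeling, still $d(y_n,y_n')>n$. Then $b=\sum_ne_{x_nx_n'}$ is a partial isometry of propagation at most $s$, and $b\chi_{\{x_n'\}}=e_{x_nx_n'}$. By Lemma~\ref{lem:baire}(a) there is $r$ with $ue_{x_nx_n'}u^*\in\mathcal{Q}(\varepsilon/2,r)$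 for all $n$. For $n\ge r$, the sets $C=\{y_n\}$ and $D=\{y_n'\}$ give $\varepsilon\le\varepsilon/2$, a contradiction.
\end{proof}

\section{Large entries and coarse maps}\label{sec:large}

Lemma~\ref{lem:entries} says that large entries of $u$ respect the geometry; it is empty if there are none. An example shows why a unitary with flat rows cannot satisfy \eqref{H1}.

\begin{example}\label{ex:fourier}
Split the space $S$ of Section~\ref{sec:model} into consecutive blocks of sizes $2,4,6,\dots$, and let $u$ act on the block of size $N$ as the Fourier matrix $N^{-1/2}(e^{2\pi ijk/N})_{j,k}$, a unitary all of whose entries have modulus $N^{-1/2}$. Let $A$ contain half of each block and put $q=u\chi_Au^*$. Then $q_{yy}=\sum_{x\in A}|u_{yx}|^2=\frac12$ for all $y$. As $q$ is a projection, $\|q\delta_y\|^2=q_{yy}$, so $\|\chi_{S\setminus\{y\}}q\delta_y\|^2=\frac12-\frac14=\frac14$. But $d(S\setminus\{y\},\{y\})\to\infty$, so $q$ is not quasi-local.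
\end{example}

A flat row can be cut in half by $A$, and a projection cannot act on $\delta_y$ like the scalar $\frac12$. In a general space quasi-locality confines $q\delta_y$ only to a ball around $y$, so all entries $q_{y'y}$ with $y'$ in that ball must be controlled by the same $A$. A random $A$ does this. It depends on $y$, which is where uniformity enters.

\begin{lemma}\label{lem:large}
Let $u$ be a unitary satisfying \eqref{H1}. Then $\inf_{y\in Y}\max_{x\in X}|u_{yx}|>0$.
\end{lemma}

\begin{proof}
Take $r$ from Lemma~\ref{lem:baire}(a) for $b=1$ and $\varepsilon=\frac18$, and let $M=\sup_y|B(y,r+1)|$. Fix $y$, and put $B=B(y,r+1)$ and $\kappa=\max_x|u_{yx}|$; the maximum exists because each row of $u$ is a unit vector in $\ell_2(X)$. Let $A\subseteq X$ be random, containing each point independently with probability $\frac12$, and let $q_A=u\chi_Au^*$. Since $(q_A)_{y'y}=\sum_{x\in A}u_{y'x}\overline{u_{yx}}$ and $uu^*=1$,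
\[
\bigl(q_A-\tfrac12\bigr)_{y'y}=\sum_{x\in X}\bigl(1_A(x)-\tfrac12\bigr)u_{y'x}\overline{u_{yx}}.
\]
The coefficients $u_{y'x}\overline{u_{yx}}$ are absolutely summable, and the variables $1_A(x)-\frac12=\pm\frac12$ are independent with mean $0$ and variance $\frac14$. Expanding the square, the mixed terms have expectation $0$, so
\[
\mathbb{E}\,\bigl|(q_A-\tfrac12)_{y'y}\bigr|^2=\frac14\sum_x|u_{y'x}|^2|u_{yx}|^2\le\frac{\kappa^2}4\sum_x|u_{y'x}|^2=\frac{\kappa^2}4.
\]
Summing over $y'\in B$ gives $\mathbb{E}\,\|\chi_B(q_A-\frac12)\delta_y\|^2\le M\kappa^2/4$, so some $A$ satisfies $\|\chi_B(q_A-\frac12)\delta_y\|\le\frac12\sqrt M\,\kappa$. Outside $B$ we have $d(Y\setminus B,\{y\})\ge r+1>r$ and $\chi_{Y\setminus B}\delta_y=0$, so $\|\chi_{Y\setminus B}(q_A-\frac12)\delta_y\|=\|\chi_{Y\setminus B}q_A\chi_{\{y\}}\|\le\frac18$. On the other hand $q_A$ is a projection, so $2q_A-1$ is unitary and $\|(q_A-\frac12)\delta_y\|=\frac12$. Hence $\frac12\le\frac18+\frac12\sqrt M\,\kappa$, that is, $\kappa\ge3/(4\sqrt M)$, a bound independent of $y$.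
\end{proof}

The uniform bound $M$ on the size of balls cannot be dropped from this lemma. Give the set of Example~\ref{ex:fourier} the metric in which distinct points of one block are at distance $1$ and points of the $n$th and $n'$th blocks are at distance $n+n'$. Balls are finite, the unitary $u$ has propagation $1$ and so satisfies \eqref{H1}, and its entries tend to $0$.

Now both hypotheses enter: \eqref{H1} gives a large entry in each row, \eqref{H2} in each column.

\begin{proposition}\label{prop:fg}
Assume \eqref{H1} and \eqref{H2}. There are $c>0$, $K\ge0$, $m\in\mathbb{N}$ and coarse maps $f\colon X\to Y$, $g\colon Y\to X$ such that for all $x\in X$ and $y\in Y$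
\[
|u_{f(x),x}|\ge c,\qquad|u_{y,g(y)}|\ge c,\qquad d(g(f(x)),x)\le K,\qquad d(f(g(y)),y)\le K,
\]
and such that all fibers of $f$ and of $g$ have at most $m$ points.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:large} for $u$ and for $u^*$ there is $c>0$ such that the relation $\Gamma=\{(x,y):|u_{yx}|\ge c\}$ meets every row and every column. Choose $f$ and $g$ with $(x,f(x))\in\Gamma$ and $(g(y),y)\in\Gamma$. By Lemma~\ref{lem:entries} with $\varepsilon=c^2$, for $u$ and for $u^*$, each $s\ge0$ has an $r(s)$ such that for $(x,y),(x',y')\in\Gamma$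
\[
d(x,x')\le s\Rightarrow d(y,y')\le r(s),\qquad d(y,y')\le s\Rightarrow d(x,x')\le r(s).
\]
The first implication, applied to $(x,f(x))$ and $(x',f(x'))$, shows that $f$ is coarse; applied to $(g(y),f(g(y)))$ and $(g(y),y)$, it gives $d(f(g(y)),y)\le r(0)$. The second, applied to $(g(y),y)$ and $(g(y'),y')$, shows that $g$ is coarse; applied to $(g(f(x)),f(x))$ and $(x,f(x))$, it gives $d(g(f(x)),x)\le r(0)$. Put $K=r(0)$. If $f(x)=f(x')$, the second implication gives $d(x,x')\le K$, and if $g(y)=g(y')$, the first gives $d(y,y')\le K$. Let $m$ bound the size of all balls of radius $K$ in $X$ and in $Y$.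
\end{proof}

We fix $u$, $c$, $K$, $m$, $f$, $g$ as in Proposition~\ref{prop:fg} until the end of Section~\ref{sec:roe}.

\section{Averaging over signs}\label{sec:average}

The maps $f$ and $g$ need not be injective: for a rotation by $\pi/4$ of two points, $f$ may send both to the same point. To correct them to bijections we must compare cardinalities, and for that we want $u$ to map the whole subspace $\ell_2(A)$ almost into $\ell_2$ of a neighborhood of $f(A)$. Lemma~\ref{lem:entries} with $x=x'$ shows that the entries $u_{yx}$ are small when $y$ is far from $f(x)$, but small entries do not give a small norm, as the Fourier matrices show. The averaging identities of Section~\ref{sec:model} give the norm estimate.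

For finite $E\subseteq X$ and $\sigma\in\{\pm1\}^E$, denote also by $\sigma$ the \emph{sign operator} $\sum_{x\in E}\sigma(x)e_{xx}$. It is a difference $\chi_{E_+}-\chi_{E_-}$, so Lemma~\ref{lem:baire} with $b=1$ and $\varepsilon/2$, and Lemma~\ref{lem:classes}(a), give:
\begin{equation}\label{eq:signs}
\text{for each $\varepsilon>0$ there is $r$ with $u\sigma u^*\in\mathcal{Q}(\varepsilon,r)$ for all sign operators $\sigma$,}
\end{equation}
and the same with $\mathcal{P}$ in place of $\mathcal{Q}$ if $u\,\mathrm{C}^*_u(X)\,u^*\subseteq\mathrm{C}^*_u(Y)$. Define $v_f\colon\ell_2(X)\to\ell_2(Y)$ by $v_f\delta_x=\delta_{f(x)}$. The bound on the fibers makes it bounded: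
\[
\|v_f\xi\|^2=\sum_{y}\Bigl|\sum_{x\in f^{-1}(y)}\xi_x\Bigr|^2\le m\sum_y\sum_{x\in f^{-1}(y)}|\xi_x|^2=m\|\xi\|^2.
\]
Let $h=\sum_{x\in X}\overline{u_{f(x),x}}\,e_{xx}$. Its diagonal entries have modulus in $[c,1]$, so $h$ is invertible, $h^{-1}$ is diagonal and $\|h^{-1}\|\le1/c$.

\begin{lemma}\label{lem:average}
For every finite $E\subseteq X$,
\begin{equation}\label{eq:average}
2^{-|E|}\sum_{\sigma\in\{\pm1\}^E}(u\sigma u^*)\,v_f\sigma=u\,h\chi_E.
\end{equation}
\end{lemma}

\begin{proof}
Put $a=u^*v_f$, an operator on $\ell_2(X)$. Then $\sigma a\sigma=\sum_{x,x'\in E}\sigma(x)\sigma(x')a_{xx'}e_{xx'}$, and the average of $\sigma(x)\sigma(x')$ over $\sigma$ is $1$ for $x=x'$ and $0$ otherwise. So the average of $\sigma a\sigma$ is $\sum_{x\in E}a_{xx}e_{xx}$, where $a_{xx}=\langle\delta_{f(x)},u\delta_x\rangle=\overline{u_{f(x),x}}$. This sum is $h\chi_E$. Multiply by $u$ on the left.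
\end{proof}

\begin{proposition}\label{prop:local}
For every $\varepsilon>0$ there is $r$ such that $\|\chi_Cu\chi_A\|\le\varepsilon$ for all $A\subseteq X$ and $C\subseteq Y$ with $d(C,f(A))>r$. The same holds for $u^*$ and $g$.
\end{proposition}

\begin{proof}
Take $r$ from \eqref{eq:signs} for $\varepsilon c/\sqrt m$. Let $d(C,f(A))>r$ and let $E\subseteq A$ be finite. For $\sigma\in\{\pm1\}^E$ the range of $v_f\sigma$ lies in $\ell_2(f(A))$, so
\[
\|\chi_C(u\sigma u^*)v_f\sigma\|=\|\chi_C(u\sigma u^*)\chi_{f(A)}\,v_f\sigma\|\le\frac{\varepsilon c}{\sqrt m}\,\sqrt m=\varepsilon c.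
\]
Averaging and using \eqref{eq:average}, $\|\chi_Cuh\chi_E\|\le\varepsilon c$. Diagonal operators commute, so $\chi_Cu\chi_E=(\chi_Cuh\chi_E)h^{-1}$ has norm at most $\varepsilon$. Choose finite sets $E_n$ increasing to $A$; then $\chi_{E_n}\xi\to\chi_A\xi$ for all $\xi$, so $\|\chi_Cu\chi_A\|\le\varepsilon$. The hypotheses and the conclusion of Proposition~\ref{prop:fg} are symmetric under exchanging $(X,u,f)$ with $(Y,u^*,g)$, which gives the last statement.
\end{proof}

\section{From dimensions to a bijection}\label{sec:bijection}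

For finite spaces, $|X|=|Y|$ is a dimension count. Proposition~\ref{prop:local} lets us count locally, and two set-theoretic facts turn local counts into a bijection.

\emph{The marriage theorem for families of finite sets} \cite{Hall}. Let $(S_x)_{x\in X}$ be finite sets with $|\bigcup_{x\in A}S_x|\ge|A|$ for every finite $A\subseteq X$. Then there is an injective map $\varphi_1$ on $X$ with $\varphi_1(x)\in S_x$ for all $x$. This follows from the case of finite $X$ by compactness: in the compact space $\prod_xS_x$, the sets of points that are injective on $A$, for $A$ finite, are closed, nonempty and decreasing in $A$, so they have a common point. Finiteness of the $S_x$ matters: $S_0=\{1,2,\dots\}$, $S_n=\{n\}$ for $n\ge1$ satisfies the counting condition and admits no such map.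

\emph{The Cantor--Schr\"oder--Bernstein construction.} Let $\varphi_1\colon X\to Y$ and $\psi_1\colon Y\to X$ be injective. Then there is a bijection $\varphi\colon X\to Y$ such that for each $x$ either $\varphi(x)=\varphi_1(x)$ or $x=\psi_1(\varphi(x))$. Indeed, let $X_0=\bigcup_{n\ge0}(\psi_1\varphi_1)^n(X\setminus\psi_1(Y))$. Then $X\setminus X_0\subseteq\psi_1(Y)$; and $\psi_1(y)\in X_0$ if and only if $\psi_1(y)\in\psi_1\varphi_1(X_0)$, that is, if and only if $y\in\varphi_1(X_0)$. So $\psi_1$ maps $Y\setminus\varphi_1(X_0)$ bijectively onto $X\setminus X_0$, and we take $\varphi=\varphi_1$ on $X_0$ and $\varphi=\psi_1^{-1}$ on $X\setminus X_0$.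

\begin{proposition}\label{prop:bijection}
There is a bijective coarse equivalence $\varphi\colon X\to Y$ close to $f$.
\end{proposition}

\begin{proof}
\emph{Injections.} Take $r$ as in Proposition~\ref{prop:local} for $\varepsilon=\frac12$, large enough to serve both $(u,f)$ and $(u^*,g)$. Let $A\subseteq X$ be finite, and put $N=\bigcup_{x\in A}B(f(x),r+1)$, a finite set, and $C=Y\setminus N$. Then $d(C,f(A))\ge r+1>r$. If $\xi\in\ell_2(A)$ and $\chi_Nu\xi=0$, then $\|\xi\|=\|u\xi\|=\|\chi_Cu\chi_A\xi\|\le\frac12\|\xi\|$, so $\xi=0$. Thus $\chi_Nu$ maps $\ell_2(A)$ injectively into $\ell_2(N)$, and $|A|\le|N|$. The marriage theorem for the finite sets $S_x=B(f(x),r+1)$ gives an injection $\varphi_1\colon X\to Y$ with $d(\varphi_1(x),f(x))\le r+1$ for all $x$. The same argument for $(u^*,g)$ gives an injection $\psi_1\colon Y\to X$ with $d(\psi_1(y),g(y))\le r+1$ for all $y$.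

\emph{The bijection.} Let $\varphi$ be the bijection constructed above from $\varphi_1$ and $\psi_1$. Let $x\in X$ and $y=\varphi(x)$. If $y=\varphi_1(x)$, then $d(y,f(x))\le r+1$. If $x=\psi_1(y)$, then $d(x,g(y))\le r+1$, so
\[
d(y,f(x))\le d(y,f(g(y)))+d(f(g(y)),f(x))\le K+\rho_f(r+1).
\]
Hence $L=\sup_xd(\varphi(x),f(x))$ is finite, and $\rho_\varphi\le\rho_f+2L$, so $\varphi$ is coarse. For the inverse, with $y=\varphi(x)$,
\[
d(\varphi^{-1}(y),g(y))\le d(x,g(f(x)))+d(g(f(x)),g(y))\le K+\rho_g(L).
\]
So $\varphi^{-1}$ is close to the coarse map $g$, and is coarse.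
\end{proof}

Fix such a $\varphi$, and put $L=\sup_xd(\varphi(x),f(x))$ and $w=uv_\varphi^*$, a unitary on $\ell_2(Y)$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(1)]
Let $\varepsilon>0$ and take $r$ from Proposition~\ref{prop:local}. Let $C,D\subseteq Y$ with $d(C,D)>r+L$, and put $A=\varphi^{-1}(D)$. Every point $f(x)$ with $x\in A$ is within $L$ of $\varphi(x)\in D$, so $d(C,f(A))\ge d(C,D)-L>r$. Since $v_\varphi^*\chi_D=\chi_Av_\varphi^*$, we get $\|\chi_Cw\chi_D\|=\|\chi_Cu\chi_A\|\le\varepsilon$. Thus $w\in\mathcal{Q}(\varepsilon,r+L)$, and $w\in\mathrm{C}^*_{ql}(Y)$. By Lemma~\ref{lem:perm}(a), $u\,\mathrm{C}^*_{ql}(X)\,u^*=w\,\mathrm{C}^*_{ql}(Y)\,w^*=\mathrm{C}^*_{ql}(Y)$, because $w$ is a unitary of that algebra.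
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
By Lemma~\ref{lem:spatial}, an isomorphism $\mathcal{A}\to\mathcal{B}$ is $\mathrm{Ad}(u)$ with $u$ satisfying \eqref{H1} and \eqref{H2}. Theorem~\ref{thm:B}(1) gives a bijective coarse equivalence $\varphi$, and by Lemma~\ref{lem:perm}(a) the map $\mathrm{Ad}(v_\varphi)$ gives both isomorphisms.
\end{proof}

\begin{remark}\label{rem:onesided}
Hypothesis \eqref{H1} alone does not suffice. The bijection $\theta\colon S\to\mathbb{N}$, $k^2\mapsto k$, from the space of Section~\ref{sec:model} is coarse, so $v_\theta\mathrm{C}^*_u(S)v_\theta^*\subseteq\mathrm{C}^*_u(\mathbb{N})$ by the proof of Lemma~\ref{lem:perm}(a). But there is no coarse injection $\psi\colon\mathbb{N}\to S$: the pairs $(\psi(n),\psi(n+1))$ would be infinitely many pairs of distinct points at distance at most $\rho_\psi(1)$. As for the hypothesis on the spaces, finiteness of balls was used for countability, in Lemma~\ref{lem:entries} and in the marriage theorem; the uniform bound on their size gave the constants $M$ and $m$.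
\end{remark}

\section{Unitaries that respect the uniform Roe algebra}\label{sec:roe}

To place $w$ in $\mathrm{C}^*_u(Y)$ we need approximants of finite propagation. Identity \eqref{eq:average} produces them from approximants of the operators $u\sigma u^*$. Nothing keeps the entries $u_{\varphi(x),x}$ away from $0$, so we still average along $f$; the bijection $\varphi$ serves only to bring the operators back to $\ell_2(Y)$.

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
By Lemma~\ref{lem:perm}(c) we may take $\varphi$ and $w$ as in Section~\ref{sec:bijection}. Let $\varepsilon>0$. By the version of \eqref{eq:signs} for $\mathcal{P}$ there is $r$ with $u\sigma u^*\in\mathcal{P}(\varepsilon/\sqrt m,r)$ for all sign operators $\sigma$. Let $E\subseteq X$ be finite and $\sigma\in\{\pm1\}^E$. The operator $b_\sigma=v_f\sigma v_\varphi^*$ on $\ell_2(Y)$ sends $\delta_{\varphi(x)}$ to $\sigma(x)\delta_{f(x)}$ for $x\in E$ and to $0$ for $x\notin E$. So $b_\sigma\in\mathrm{Prop}_L$ and $\|b_\sigma\|\le\sqrt m$. If $a\in\mathrm{Prop}_r$ and $\|u\sigma u^*-a\|\le\varepsilon/\sqrt m$,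 then $ab_\sigma\in\mathrm{Prop}_{r+L}$ and $\|(u\sigma u^*)b_\sigma-ab_\sigma\|\le\varepsilon$; that is, $(u\sigma u^*)b_\sigma\in\mathcal{P}(\varepsilon,r+L)$. Multiplying \eqref{eq:average} by $v_\varphi^*$ on the right exhibits $uh\chi_Ev_\varphi^*$ as the average of these operators, so $uh\chi_Ev_\varphi^*\in\mathcal{P}(\varepsilon,r+L)$ by convexity. The radius does not depend on $E$. For finite sets $E_n$ increasing to $X$, the contractions $uh\chi_{E_n}v_\varphi^*$ converge in the WOT to $uhv_\varphi^*$, and Lemma~\ref{lem:classes}(b) gives $uhv_\varphi^*\in\mathcal{P}(\varepsilon,r+L)$. As $\varepsilon$ is arbitrary, $uhv_\varphi^*\in\mathrm{C}^*_u(Y)$. The operator $v_\varphi h^{-1}v_\varphi^*$ is diagonal, so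
\[
w=(uhv_\varphi^*)(v_\varphi h^{-1}v_\varphi^*)\in\mathrm{C}^*_u(Y).
\]
By Lemma~\ref{lem:perm}(a), $u\,\mathrm{C}^*_u(X)\,u^*=w\,\mathrm{C}^*_u(Y)\,w^*=\mathrm{C}^*_u(Y)$.
\end{proof}

\section{Isomorphisms and outer automorphisms}\label{sec:cor}

\begin{proof}[Proof of Corollary~\ref{cor:C}]
(a) Either isomorphism gives a bijective coarse equivalence by Theorem~\ref{thm:A}, and a bijective coarse equivalence gives both isomorphisms by Lemma~\ref{lem:perm}(a). An isomorphism $\mathrm{C}^*_u(X)\to\mathrm{C}^*_u(Y)$ is $\mathrm{Ad}(u)$ with \eqref{H1} and \eqref{H2}, by Lemma~\ref{lem:spatial}, and $\mathrm{Ad}(u)$ maps $\mathrm{C}^*_{ql}(X)$ onto $\mathrm{C}^*_{ql}(Y)$ by Theorem~\ref{thm:B}(1).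

(b) The form of the isomorphism is Lemma~\ref{lem:spatial} followed by Theorem~\ref{thm:B}(1). Let $u=wv_\varphi$; it satisfies \eqref{H1} and \eqref{H2}, since $\mathrm{Ad}(u)$ maps $\mathrm{C}^*_{ql}(X)$ onto $\mathrm{C}^*_{ql}(Y)$. If $w\in\mathrm{C}^*_u(Y)$, then $u\,\mathrm{C}^*_u(X)\,u^*=w\,\mathrm{C}^*_u(Y)\,w^*=\mathrm{C}^*_u(Y)$ by Lemma~\ref{lem:perm}(a). Conversely, if $\mathrm{Ad}(u)$ maps $\mathrm{C}^*_u(X)$ onto $\mathrm{C}^*_u(Y)$, then $w\in\mathrm{C}^*_u(Y)$ by Theorem~\ref{thm:B}(2), which holds for every factorization. For the last statement, suppose $\mathrm{C}^*_u(X)\neq\mathrm{C}^*_{ql}(X)$. A unital C$^*$-algebra is the linear span of its unitaries, so there is a unitary $w\in\mathrm{C}^*_{ql}(X)\setminus\mathrm{C}^*_u(X)$. By what was just shown, with $\varphi$ the identity, the automorphism $\mathrm{Ad}(w)$ of $\mathrm{C}^*_{ql}(X)$ does not preserve $\mathrm{C}^*_u(X)$. If the two algebras are equal there is nothing to prove.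

(c) Let $\mathcal{A}$ be $\mathrm{C}^*_u(X)$ or $\mathrm{C}^*_{ql}(X)$, and let $G$ be the group of bijective coarse equivalences of $X$. By Lemma~\ref{lem:perm}(a) and $v_\varphi v_\psi=v_{\varphi\psi}$, the map $\varphi\mapsto[\mathrm{Ad}(v_\varphi)]$ is a homomorphism $G\to\mathrm{Out}(\mathcal{A})$. It is surjective: an automorphism of $\mathcal{A}$ is $\mathrm{Ad}(u)$ by Lemma~\ref{lem:spatial}, and $u=wv_\varphi$ with $w\in\mathcal{A}$, by part (1) of Theorem~\ref{thm:B} for $\mathrm{C}^*_{ql}(X)$ and by part (2) for $\mathrm{C}^*_u(X)$; so $\mathrm{Ad}(u)=\mathrm{Ad}(w)\circ\mathrm{Ad}(v_\varphi)$ has the class of $\mathrm{Ad}(v_\varphi)$. By the uniqueness in Lemma~\ref{lem:spatial}, $\mathrm{Ad}(v_\varphi)$ is inner if and only if $v_\varphi$ is a scalar multiple of a unitary of $\mathcal{A}$, that is, if and only if $v_\varphi\in\mathcal{A}$. By Lemma~\ref{lem:perm}(b) this holds, for either algebra, if and only if $\varphi$ is close to the identity. Finally $\varphi\psi^{-1}$ is close to the identity if and only if $\varphi$ is close to $\psi$,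 because $d(\varphi\psi^{-1}(x'),x')=d(\varphi(x),\psi(x))$ for $x'=\psi(x)$. So the cosets of the kernel are the closeness classes, and $\mathrm{Out}(\mathcal{A})$ is isomorphic to $G$ modulo closeness.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BSV}
Bruno M.~Braga, J\'an \v{S}pakula, Alessandro Vignati,
\emph{A note on the quasi-local algebra of expander graphs},
arXiv:2508.07327 (2025).

\bibitem{Hall}
M.~Hall, marriage theorem for arbitrary families of finite sets (1948).

\end{thebibliography}
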